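\title{Cubic graphs whose domination number exceeds their edge domination number}

\begin{abstract}
We study the conjecture that $\gamma(G)\le\gamma_e(G)$ for every regular graph $G$ of positive degree, where $\gamma$ is the domination number and $\gamma_e$ is the minimum size of a maximal matching. We disprove it with a connected cubic graph of order $90$ for which $\gamma_e=27$ and $\gamma=28$, and we show that $\gamma-\gamma_e$ is unbounded on connected cubic graphs. On the other hand, the inequality holds for $\Delta$-regular graphs with $\Delta\le 2$ or $\Delta\ge 7$. Both directions come from reading a maximal matching as a Boolean formula: the counterexamples encode unsatisfiable formulas, and the positive result applies the lopsided Lov\'asz Local Lemma.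
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple, and undirected. A vertex \emph{dominates} itself and its neighbors, and a set $D$ of vertices of a graph $G$ is a \emph{dominating set} if every vertex of $G$ is dominated by a vertex of $D$. The \emph{domination number} $\gamma(G)$ is the minimum size of a dominating set. A \emph{matching} is a set $M$ of pairwise disjoint edges; $V(M)$ denotes the set of vertices that it covers. A matching is \emph{maximal} if no edge can be added to it, which is to say that no two uncovered vertices are adjacent. The \emph{edge domination number} $\gamma_e(G)$ is the minimum size of a maximal matching in $G$.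

The name comes from the line graph $L(G)$, whose vertices are the edges of $G$, two of them being adjacent when they share an end. Every edge outside a maximal matching $M$ meets an edge of $M$, so $M$ is a dominating set of $L(G)$ and $\gamma(L(G))\le\gamma_e(G)$. In fact equality holds, but we use only this inequality. Thus $\gamma$ counts the vertices needed to dominate all vertices and $\gamma_e$ counts the edges needed to dominate all edges, and it is natural to compare the two.

If $G$ has no isolated vertex and $M$ is a maximal matching, then every uncovered vertex has a neighbor, and this neighbor is covered. So $V(M)$ is a dominating set and $\gamma(G)\le 2\gamma_e(G)$. The factor $2$ cannot be dropped in general: the middle edge of the path $P_4$ on four vertices is a maximal matching, while no single vertex dominates $P_4$. The two leaves of $P_4$ are responsible, and one may hope that the factor disappears when all degrees are equal. This is the content of the following conjecture, posed in the work of Baste, F\"urst, Henning, Mohr and Rautenbach~\cite{BFHMR}.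

\begin{quote}
\textbf{Conjecture.} If $G$ is a $\Delta$-regular graph with $\Delta\ge 1$, then $\gamma(G)\le\gamma_e(G)$.
\end{quote}

The simplest cases agree with it. For $\Delta=1$ the graph is a disjoint union of $t$ edges and $\gamma=\gamma_e=t$. For $\Delta=2$ it is a disjoint union of cycles, so $L(G)\cong G$ and $\gamma(G)=\gamma(L(G))\le\gamma_e(G)$. For large degree the obvious examples leave much room: $\gamma(K_{\Delta+1})=1$ and $\gamma_e(K_{\Delta+1})=\lfloor(\Delta+1)/2\rfloor$, and for $\Delta\ge2$ we have $\gamma(K_{\Delta,\Delta})=2$ and $\gamma_e(K_{\Delta,\Delta})=\Delta$. There is also a general reason to expect the inequality. Keep only one end of each edge of a maximal matching $M$. The $|M|$ vertices kept still dominate $V(M)$, and if the ends are chosen at random, an uncovered vertex, all of whose $\Delta$ neighbors lie in $V(M)$, is missed with probability at most $2^{-\Delta}$. This reasoning is convincing for large $\Delta$ and weakest at the first case not covered above, $\Delta=3$. There the conjecture fails.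

\begin{theorem}\label{thm:ninety}
There is a connected cubic graph $G_0$ of order $90$ with $\gamma_e(G_0)=27$ and $\gamma(G_0)=28$.
\end{theorem}

The failure is not confined to one graph or to a difference of one. Let $\nu(R)$ denote the \emph{matching number} of a graph $R$, the largest size of a matching in $R$.

\begin{theorem}\label{thm:gap}
For every connected cubic graph $R$ of order $r$ there is a connected cubic graph $G_R$ of order $70r$ with
\[
\gamma_e(G_R)=21r\qquad\text{and}\qquad \gamma(G_R)=22r-\nu(R)\ \ge\ 21r+\frac r2 .
\]
Consequently $\gamma-\gamma_e$ is unbounded on connected cubic graphs.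
\end{theorem}

For large degree the random choice can be made to work, even without regularity. Here $\mathrm{e}$ is the base of the natural logarithm.

\begin{theorem}\label{thm:large}
If $G$ has minimum degree $\delta\ge 1$ and maximum degree $\Delta\ge 2$, and if
\begin{equation}\label{eq:cond}
\mathrm{e}\,\bigl(\delta(\Delta-1)+1\bigr)\le 2^{\delta},
\end{equation}
then $\gamma(G)\le\gamma_e(G)$. In particular, the conjecture holds for every $\Delta\ge 7$. It also holds for $\Delta\in\{1,2\}$.
\end{theorem}

The cases $\Delta\in\{4,5,6\}$ are not settled here.

Section~\ref{sec:formula} translates the choice of ends into a satisfiability problem and works out a model of $G_0$ on ten vertices. Section~\ref{sec:block} constructs the gadget that makes the model cubic. Theorems~\ref{thm:ninety}, \ref{thm:gap} and~\ref{thm:large} are proved in Sections~\ref{sec:ninety}, \ref{sec:gap} and~\ref{sec:large}.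

\section{Maximal matchings as formulas}\label{sec:formula}

Let $M$ be a maximal matching of $G$ and let $I=V(G)\setminus V(M)$ be the independent set of uncovered vertices. For $g\in V(M)$ we write $\bar g$ for the \emph{partner} of $g$, the other end of the edge of $M$ at $g$. A \emph{transversal} of $M$ is a set $T\subseteq V(M)$ containing exactly one end of each edge of $M$. A transversal has $|M|$ vertices and dominates $V(M)$, so it is a dominating set of $G$ if and only if every vertex of $I$ has a neighbor in $T$.

This is a satisfiability problem. Regard each edge $g\bar g$ of $M$ as a Boolean variable whose two literals are $g$ and $\bar g$. A transversal is then a truth assignment, its vertices being the true literals. Each $u\in I$ gives a clause, the disjunction of the neighbors of $u$, and the \emph{formula of $M$} is the conjunction of these clauses. We call the vertices of $V(M)$ \emph{literal vertices} and those of $I$ \emph{clause vertices}. If the formula is satisfiable, then $\gamma(G)\le|M|$. In a $\Delta$-regular graph every clause has $\Delta$ literals, and every literal occurs in at most $\Delta-1$ clauses, since one edge at a literal vertex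 goes to its partner. Long clauses and few occurrences favor satisfiability, and Theorem~\ref{thm:large} makes this precise. The path $P_4$ with its middle edge $y\bar y$ is the smallest unsatisfiable formula, $y\wedge\bar y$.

A cubic counterexample must therefore encode an unsatisfiable formula with three literals per clause and at most two occurrences of each literal. This is necessary, but it does not suffice, because a dominating set of size $|M|$ need not be a transversal. For instance, take a $4$-cycle $x\bar x\bar yy$ with one pendant vertex at $x$ and one at $\bar x$, and let $M=\{x\bar x,y\bar y\}$. The formula is $x\wedge\bar x$, and yet $\{x,\bar x\}$ is a dominating set of size $|M|$. Most of the work in the proof of Theorem~\ref{thm:ninety} goes into excluding such sets.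

Our plan is to keep the formula $y\wedge\bar y$ of $P_4$ and to lengthen its clauses in two steps. The first step replaces the clause $y$ by $(x\vee y)\wedge(\bar x\vee y)$ with a new variable $x$; this formula has a satisfying choice of $x$ exactly when $y$ is true. The graph that results is small enough to be analyzed by hand.

\begin{example}[Two pentagons]\label{ex:pentagons}
Let $Q$ be the $5$-cycle $y\,\ell\,x\,\bar x\,\ell'$, let $Q^*$ be a second copy with vertices marked by $*$, and join $y$ to $y^*$. The matching $M=\{x\bar x,\ yy^*,\ x^*\bar x^*\}$ leaves the four vertices $\ell,\ell',\ell^*,\ell'^*$ uncovered, no two of which are adjacent, so $\gamma_e\le 3$. The clauses $\ell=x\vee y$ and $\ell'=\bar x\vee y$ force $y$, the other two clauses force $y^*=\bar y$, and the formula is unsatisfiable.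

We claim that every dominating set $D$, transversal or not, contains at least two vertices of $Q$, and hence also of $Q^*$, so that $\gamma\ge 4$. If $x,\bar x\in D$, there is nothing to prove. If $x,\bar x\notin D$, then $x$ can only be dominated by $\ell$ and $\bar x$ only by $\ell'$, so $\ell,\ell'\in D$. If exactly one of them, say $x$, is in $D$, then $\ell'$ is dominated by $\ell'$ or by $y$, and this is the second vertex.
\end{example}

The graph in Example~\ref{ex:pentagons} is not cubic: $\ell,\ell',x,\bar x$ and their copies have degree $2$. The second step repairs this. The argument above used only the following property of a clause vertex $\ell$ with neighbors $x$ and $y$: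
\begin{quote}
if $\ell\notin D$ and $x\notin D$, then $y\in D$ and $x$ is not dominated from $\ell$.
\end{quote}
So it is enough to replace $\ell$ by a subgraph $\Lambda$ that is joined twice to $x$ and once to $y$, in which all degrees are $3$, and which has the same property in the following sense. The subgraph $\Lambda$ brings a certain number of new matching edges (six, in our construction); every dominating set contains at least that many vertices of $\Lambda$; and a dominating set with exactly that many behaves as if $\ell\notin D$.

To determine $\gamma_e$ exactly we use a counting bound.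

\begin{lemma}\label{lem:count}
Every cubic graph $G$ of order $n$ satisfies $\gamma_e(G)\ge 3n/10$.
\end{lemma}

\begin{proof}
Let $M$ be a maximal matching. Each of the $3n/2$ edges of $G$ belongs to $M$ or meets an edge of $M$. An edge of $M$ accounts for itself and for two further edges at each end, so $5|M|\ge 3n/2$.
\end{proof}

In all our constructions every edge outside $M$ joins a literal vertex to a clause vertex. Counting these edges from both sides gives $4|M|=3|I|$, hence $n=2|M|+|I|=10|M|/3$, which explains why our matchings will meet the bound of Lemma~\ref{lem:count}.

\section{A cubic substitute for a clause of length two}\label{sec:block}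

\subsection*{The core}

If the subgraph $\Lambda$ is to force $x\vee y$, its clauses must become unsatisfiable when the literals $x$ and $y$ are deleted. Since three edges leave $\Lambda$, we look for an unsatisfiable formula with three clauses of length two, which will receive $x$, $x$ and $y$, and with all other clauses of length three. We take
\begin{equation}\label{eq:core}
\underbrace{(a\vee\bar b)}_{k_1}\wedge\underbrace{(b\vee\bar c)}_{k_2}\wedge\underbrace{(c\vee\bar w)}_{k_3}\wedge\underbrace{(\bar a\vee c\vee w)}_{q_1}\wedge\underbrace{(a\vee b\vee w)}_{q_2}\wedge\underbrace{(\bar a\vee\bar b\vee\bar c)}_{q_3}.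
\end{equation}

\begin{lemma}\label{lem:unsat}
The formula \eqref{eq:core} is unsatisfiable.
\end{lemma}

\begin{proof}
The clauses $k_3,k_2,k_1$ are the implications $w\Rightarrow c\Rightarrow b\Rightarrow a$. By $q_2$ one of $a,b,w$ is true, so $a$ is true. By $q_1$ one of $c,w$ is then true, so $c$ is true, and so is $b$. This violates $q_3$.
\end{proof}

The \emph{core} $\Gamma$ is the graph of this formula. It has eight literal vertices forming four \emph{pairs} $a\bar a$, $b\bar b$, $c\bar c$, $w\bar w$, each joined by an edge, and six clause vertices $k_1,k_2,k_3,q_1,q_2,q_3$, each adjacent to the literals of its clause. The clause neighbors of the literal vertices are as follows.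
\begin{equation}\label{eq:nbrs}
\begin{array}{c|cccccccc}
\text{literal} & a & \bar a & b & \bar b & c & \bar c & w & \bar w\\ \hline
\text{clause neighbors} & k_1,q_2 & q_1,q_3 & k_2,q_2 & k_1,q_3 & k_3,q_1 & k_2,q_3 & q_1,q_2 & k_3
\end{array}
\end{equation}
In $\Gamma$ the vertices $k_1,k_2,k_3,\bar w$ have degree $2$ and the other ten have degree $3$. No clause vertex of $\Gamma$ is adjacent to both vertices of a pair.

\subsection*{The pad}

The literal $\bar w$ occurs only once and needs a third edge. This edge should lead to clauses that can be satisfied without $\bar w$, and to a subgraph from which $\bar w$ cannot be dominated for free. The \emph{pad} $P$ has seven vertices $u,s_1,t_1,s_2,t_2,v_1,v_2$ and the ten edges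
\[
us_1,\ us_2,\ s_1t_1,\ s_2t_2,\ s_1v_1,\ s_2v_2,\ t_1v_1,\ t_1v_2,\ t_2v_1,\ t_2v_2 .
\]
The vertex $u$ has degree $2$ and all others have degree $3$. The edges $s_1t_1$ and $s_2t_2$ will be the variables, and $u,v_1,v_2$ the clauses.

\begin{lemma}\label{lem:pad}
Let $P$ be an induced subgraph of a graph $G$ such that $u$ is the only vertex of $P$ with a neighbor outside $P$, and let $D$ be a dominating set of $G$.
\begin{enumerate}
\item[(a)] $|D\cap V(P)|\ge 2$.
\item[(b)] If $u\in D$, then $|D\cap V(P)|\ge 3$.
\item[(c)] The set $\{t_1,s_2\}$ dominates every vertex of $P$.
\end{enumerate}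
\end{lemma}

\begin{proof}
The six vertices of $P$ other than $u$ must be dominated from $D\cap V(P)$, and a vertex of $P$ dominates at most four vertices of $P$. This gives (a). For (b), the vertex $u$ dominates none of $t_1,t_2,v_1,v_2$. If one vertex $z$ of $P$ dominated all four, then these would be exactly the vertices that $z$ dominates, so $z$ would be one of them and adjacent to the other three. But $t_1t_2$ and $v_1v_2$ are not edges. For (c), $t_1$ dominates $t_1,s_1,v_1,v_2$ and $s_2$ dominates $s_2,u,t_2$.
\end{proof}

\subsection*{The block}

The \emph{block} $\Lambda$ consists of a core, a pad and the edge $\bar wu$; it has $21$ vertices. It is connected, because the path $\bar a\,a\,k_1\,\bar b\,b\,k_2\,\bar c\,c\,k_3\,\bar w\,w$ contains all vertices of the core except $q_1,q_2,q_3$, which have neighbors on it, and the pad is connected. We say that a graph $G$ \emph{contains the block $\Lambda(x,y)$} if $\Lambda$ is an induced subgraph of $G$, if $x\ne y$ are vertices outside $\Lambda$, and if the edges between $\Lambda$ and the rest of $G$ are exactly $k_1x$, $k_3x$ and $k_2y$; see Figure~\ref{fig:block}. Every vertex of $\Lambda$ then has degree $3$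 in $G$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1,font=\small,
  lit/.style={circle,draw,inner sep=0pt,minimum size=5.5mm},
  cl/.style={rectangle,draw,inner sep=0pt,minimum size=5.5mm}]
\foreach \nm/\px/\py/\lb in {A1/0/0/{\bar a},A/1/0/a,B1/2/0/{\bar b},B/3/0/b,C1/4/0/{\bar c},C/5/0/c,W1/6/0/{\bar w},W/7/0/w,S1/8/2.5/{s_1},T1/10/2.5/{t_1},S2/8/0.5/{s_2},T2/10/0.5/{t_2}}
  \node[lit] (\nm) at (\px,\py) {$\lb$};
\foreach \nm/\px/\py/\lb in {K1/1.5/1/{k_1},K2/3.5/1/{k_2},K3/5.5/1/{k_3},Q3/2/-1.5/{q_3},Q2/3.75/-1.5/{q_2},Q1/5.5/-1.5/{q_1},U/7/1.5/u,V1/9/1.9/{v_1},V2/9/1.1/{v_2}}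
  \node[cl] (\nm) at (\px,\py) {$\lb$};
\node[lit,dashed] (X) at (3.5,2.8) {$x$};
\node[lit,dashed] (Y) at (3.5,1.9) {$y$};
\foreach \pa/\pb in {A1/A,B1/B,C1/C,W1/W,S1/T1,S2/T2} \draw[ultra thick] (\pa)--(\pb);
\foreach \pa/\pb in {K1/A,K1/B1,K2/B,K2/C1,K3/C,K3/W1,Q1/A1,Q1/C,Q1/W,Q2/A,Q2/B,Q2/W,Q3/A1,Q3/B1,Q3/C1,W1/U,U/S1,U/S2,S1/V1,S2/V2,T1/V1,T1/V2,T2/V1,T2/V2,K1/X,K3/X,K2/Y} \draw (\pa)--(\pb);
\end{tikzpicture}
\caption{The block $\Lambda(x,y)$ on $21$ vertices: the core on the left, the pad on the right, joined by the edge $\bar wu$. The six thick edges are matching edges, and the nine square vertices are not covered by them. The dashed vertices $x$ and $y$ lie outside the block; $k_1x$, $k_3x$ and $k_2y$ are the only edges leaving it.}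
\label{fig:block}
\end{figure}

The block contains six matching edges, and the next lemma is the property asked for in Section~\ref{sec:formula}.

\begin{lemma}\label{lem:block}
Let $G$ contain the block $\Lambda=\Lambda(x,y)$ and let $D$ be a dominating set of $G$. Then $|D\cap V(\Lambda)|\ge 6$. If $|D\cap V(\Lambda)|=6$ and $x\notin D$, then $y\in D$ and $k_1,k_3\notin D$.
\end{lemma}

For sets that meet each pair exactly once, the lemma comes down to Lemma~\ref{lem:unsat}. The difficulty is that other sets of the same size can be nearly as efficient. By \eqref{eq:nbrs}, the four clause vertices $q_1,q_2,q_3,k_3$ dominate all eight literal vertices, so $\{q_1,q_2,q_3,k_3,t_1,s_2\}$ dominates everything in $\Lambda$ except $k_1$ and $k_2$, and it also dominates $x$ through $k_3$. It does not contradict the lemma because $k_1$ forces $x\in D$. The proof shows that the same happens whenever a pair is missed: the vertex $k_1$ is never dominated from inside the block.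

\begin{proof}[Proof of Lemma~\ref{lem:block}]
Assume $|D\cap V(\Lambda)|\le 6$. We show that equality holds and that $x\notin D$ implies $y\in D$ and $k_1,k_3\notin D$.

\medskip
\noindent\emph{Reduction to $u\notin D$.} If $u\in D$, let $D^*=(D\setminus V(P))\cup\{t_1,s_2,\bar w\}$. By Lemma~\ref{lem:pad}(b), at least three vertices of $\Lambda$ are removed and at most three are added, so $|D^*\cap V(\Lambda)|\le|D\cap V(\Lambda)|\le 6$. The set $D^*$ dominates $P$ by Lemma~\ref{lem:pad}(c), and it dominates the rest of $G$ because the only vertex outside $P$ with a neighbor in $P$ is $\bar w\in D^*$. Moreover $u\notin D^*$, and $D$ and $D^*$ agree on $\{x,y,k_1,k_3\}$. If the claim holds for $D^*$, then $6=|D^*\cap V(\Lambda)|\le|D\cap V(\Lambda)|\le 6$, and the claim holds for $D$. So we may assume $u\notin D$.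

\medskip
\noindent\emph{Counting in the core.} By Lemma~\ref{lem:pad}(a) we have $|D\cap V(P)|\ge2$, so $|D\cap V(\Gamma)|\le 4$, and $|D\cap V(\Lambda)|=6$ follows once we know $|D\cap V(\Gamma)|=4$. Call a pair of the core \emph{empty} if it is disjoint from $D$ and \emph{full} if it is contained in $D$. Let $\beta$ and $\alpha$ be the numbers of empty and full pairs, and let $C$ be the set of clause vertices of $\Gamma$ in $D$. Then $|D\cap V(\Gamma)|=4+\alpha-\beta+|C|$, and therefore
\begin{equation}\label{eq:budget}
|C|+\alpha\le\beta .
\end{equation}
If $|C|=\beta$, then $\alpha=0$ and $|D\cap V(\Gamma)|=4$.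

Suppose first that $\beta=0$. By \eqref{eq:budget}, $C=\emptyset$ and $\alpha=0$, so $D\cap V(\Gamma)$ consists of one vertex from each pair; it has four elements, and $k_1,k_3\notin D$. If $x,y\notin D$, then all six clause vertices have a literal neighbor in $D$, which gives an assignment satisfying \eqref{eq:core}, contrary to Lemma~\ref{lem:unsat}. So $x\notin D$ implies $y\in D$.

For $\beta\ge 1$ we prove that $|C|=\beta$ and $x\in D$, which completes the proof. We use four facts.
\begin{enumerate}
\item[(F1)] Both vertices of an empty pair have a neighbor in $C$, and these two neighbors are distinct. (For $\bar w$ this uses $u\notin D$.)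
\item[(F2)] If $w\bar w$ is empty, then $k_3\in C$, since $k_3$ is the only clause neighbor of $\bar w$ in $\Gamma$.
\item[(F3)] If no neighbor of $q_i$ is in $D$, then $q_i\in C$.
\item[(F4)] If $k_1,a,\bar b\notin D$, then $x\in D$, since $k_1$ must be dominated.
\end{enumerate}

\medskip
\noindent\emph{One empty pair.} By (F1), $|C|\ge 2$, which contradicts \eqref{eq:budget}.

\medskip
\noindent\emph{Two empty pairs.} Four literal vertices need a neighbor in $C$, and $|C|\le2$. A clause vertex is adjacent to at most one vertex of each pair. So $|C|=2$, each member of $C$ is adjacent to one vertex of each empty pair, and the two members have no common neighbor in the empty pairs. The following table, read off from \eqref{eq:core}, lists for every two pairs the clause vertices adjacent to both, with their neighbors in these pairs.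
\[
\begin{array}{c|l}
a\bar a,\ b\bar b & k_1\,(a,\bar b),\quad q_2\,(a,b),\quad q_3\,(\bar a,\bar b)\\
a\bar a,\ c\bar c & q_1\,(\bar a,c),\quad q_3\,(\bar a,\bar c)\\
a\bar a,\ w\bar w & q_1\,(\bar a,w),\quad q_2\,(a,w)\\
b\bar b,\ c\bar c & k_2\,(b,\bar c),\quad q_3\,(\bar b,\bar c)\\
b\bar b,\ w\bar w & q_2\,(b,w)\\
c\bar c,\ w\bar w & k_3\,(c,\bar w),\quad q_1\,(c,w)
\end{array}
\]
The only two entries in one row without a common neighbor are $q_2$ and $q_3$ in the first row. So the empty pairs are $a\bar a$ and $b\bar b$, we have $C=\{q_2,q_3\}$, and (F4) gives $x\in D$.

\medskip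
\noindent\emph{Three empty pairs.} Now $|C|\le 3$, and we distinguish the pair that is not empty.
\begin{itemize}
\item \emph{Empty: $a\bar a,b\bar b,c\bar c$.} By (F3), $q_3\in C$, and $q_3$ is adjacent to none of $a,b,c$. The vertex $c$ needs $k_3$ or $q_1$, and neither is adjacent to $a$ or $b$. So $C$ has a third member adjacent to both $a$ and $b$, which is $q_2$ by \eqref{eq:nbrs}. Thus $|C|=3$ and $k_1\notin C$, and (F4) gives $x\in D$.
\item \emph{Empty: $a\bar a,b\bar b,w\bar w$.} By (F2) and (F3), $k_3,q_2\in C$. Neither is adjacent to $\bar a$ or $\bar b$, so $C$ has a third member adjacent to both, which is $q_3$. Thus $C=\{k_3,q_2,q_3\}$, and (F4) gives $x\in D$.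
\item \emph{Empty: $a\bar a,c\bar c,w\bar w$.} By (F2) and (F3), $k_3,q_1\in C$. Neither is adjacent to $a$ or $\bar c$, so a third member of $C$ is adjacent to both. But $a$ and $\bar c$ have no common clause neighbor, and this case does not occur.
\item \emph{Empty: $b\bar b,c\bar c,w\bar w$.} By (F2), $k_3\in C$, and $k_3$ is adjacent to none of $b,\bar b,\bar c,w$. By (F1), $C$ has exactly two further members, one adjacent to $b$ and the other to $\bar b$; this excludes $q_1$. Since $w$ needs $q_1$ or $q_2$, we get $q_2\in C$. The last member is adjacent to $\bar b$ and $\bar c$, so it is $q_3$. Thus $C=\{k_3,q_2,q_3\}$ and $\alpha=0$. Since $q_1,c,w\notin D$, the vertex $q_1$ is dominated by $\bar a\in D$, and $\alpha=0$ gives $a\notin D$. Now (F4) gives $x\in D$.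
\end{itemize}

\medskip
\noindent\emph{Four empty pairs.} By (F2) and (F3), $k_3,q_1,q_2,q_3\in C$, and by \eqref{eq:budget} there is no further member. So $|C|=4$, and (F4) gives $x\in D$.
\end{proof}

\section{The counterexample of order 90}\label{sec:ninety}

We now substitute blocks for the vertices $\ell$ and $\ell'$ of the pentagon in Example~\ref{ex:pentagons}. The \emph{piece} $\Omega$ consists of a vertex $y$, an edge $x\bar x$, and two disjoint blocks $\Lambda=\Lambda(x,y)$ and $\Lambda'=\Lambda(\bar x,y)$. It is connected and has $3+2\cdot 21=45$ vertices. The vertex $x$ is adjacent to $\bar x$ and to $k_1,k_3$ in $\Lambda$, the vertex $\bar x$ is adjacent to $x$ and to $k_1,k_3$ in $\Lambda'$, and $y$ is adjacent to $k_2$ in each block. So $y$ has degree $2$ and all other vertices have degree $3$. We call $y$ the \emph{root} of $\Omega$.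

\begin{lemma}\label{lem:piece}
\mbox{}
\begin{enumerate}
\item[(a)] There is a matching $M_\Omega$ of $\Omega-y$ with $13$ edges such that the set $I_\Omega$ of vertices of $\Omega-y$ that it does not cover is independent.
\item[(b)] If $\Omega$ is an induced subgraph of $G$ and $y$ is the only vertex of $\Omega$ with a neighbor outside $\Omega$, then $|D\cap V(\Omega)|\ge 14$ for every dominating set $D$ of $G$.
\item[(c)] The piece $\Omega$ has a dominating set $D_\Omega$ with $|D_\Omega|=14$ and $y\in D_\Omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $M_\Omega$ consist of $x\bar x$ and, in each block, the six edges $a\bar a$, $b\bar b$, $c\bar c$, $w\bar w$, $s_1t_1$, $s_2t_2$. Then $I_\Omega$ consists of $k_1,k_2,k_3,q_1,q_2,q_3,u,v_1,v_2$ in each block. Every neighbor of one of these $18$ vertices is covered by $M_\Omega$ or is $y$.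

(b) We follow Example~\ref{ex:pentagons}. By Lemma~\ref{lem:block}, $D$ contains at least six vertices of each block; call a block \emph{tight} if it contains exactly six vertices of $D$. If $x,\bar x\in D$, then $|D\cap V(\Omega)|\ge 6+6+2$. If $x,\bar x\notin D$, then $x$ is dominated by $k_1$ or $k_3$ in $\Lambda$, so $\Lambda$ is not tight by Lemma~\ref{lem:block}; in the same way $\bar x$ is dominated from $\Lambda'$, which is not tight. Hence $|D\cap V(\Omega)|\ge 7+7$. In the remaining case exactly one of $x,\bar x$ is in $D$, and by the symmetry exchanging $(x,\Lambda)$ with $(\bar x,\Lambda')$ we may assume $x\in D$ and $\bar x\notin D$. If $\Lambda'$ is not tight, then $|D\cap V(\Omega)|\ge 6+7+1$. If it is tight, then $y\in D$ by Lemma~\ref{lem:block}, and $|D\cap V(\Omega)|\ge 6+6+1+1$.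

(c) We set $y$ true and satisfy all clauses. Let $D_\Omega$ consist of $y$ and $x$, of $t_1,s_2$ in each pad, of $\bar a,b,\bar c,\bar w$ in $\Lambda$, and of $\bar a,\bar b,c,w$ in $\Lambda'$. These are $2+4+4+4=14$ vertices. The set $D_\Omega\setminus\{y\}$ contains one end of each edge of $M_\Omega$, so it dominates $V(M_\Omega)$, and the pads are dominated by Lemma~\ref{lem:pad}(c). For the clause vertices of the two cores, the table names a neighbor in $D_\Omega$.
\[
\begin{array}{c|cccccc}
 & k_1 & k_2 & k_3 & q_1 & q_2 & q_3\\ \hline
\text{in }\Lambda & x & y & x & \bar a & b & \bar a\\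
\text{in }\Lambda' & \bar b & y & c & \bar a & w & \bar a
\end{array}
\]
This proves (c).
\end{proof}

The lemma says that a piece acts as the clause $y$ of length one: it brings $13$ matching edges, it always costs $14$ vertices, and the fourteenth may be taken to be the root. Joining two roots by a matching edge costs one edge but two vertices.

\begin{proof}[Proof of Theorem~\ref{thm:ninety}]
Let $G_0$ consist of two disjoint pieces $\Omega$ and $\Omega^*$ with roots $y$ and $y^*$, and the edge $yy^*$. This is a connected cubic graph of order $90$.

The matching $M_\Omega\cup M_{\Omega^*}\cup\{yy^*\}$ has $13+13+1=27$ edges. Its uncovered vertices form the set $I_\Omega\cup I_{\Omega^*}$, which is independent by Lemma~\ref{lem:piece}(a) and because $yy^*$ is the only edge between the pieces. So the matching is maximal and $\gamma_e(G_0)\le 27$. Lemma~\ref{lem:count} gives $\gamma_e(G_0)\ge 3\cdot 90/10=27$.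

By Lemma~\ref{lem:piece}(b), every dominating set of $G_0$ contains at least $14$ vertices of each piece, so $\gamma(G_0)\ge 28$. By Lemma~\ref{lem:piece}(c), $D_\Omega\cup D_{\Omega^*}$ is a dominating set with $28$ vertices.
\end{proof}

\section{An unbounded gap}\label{sec:gap}

Disjoint copies of $G_0$ already make $\gamma-\gamma_e$ arbitrarily large; the point of Theorem~\ref{thm:gap} is connectivity. A piece whose root $y$ is matched to a new vertex $z$ forces the literal $z=\bar y$ to be false, and $z$ has two free edges. A clause all of whose three literals are of this kind cannot be satisfied. The incidences between such clauses and such literals are described by a cubic graph $R$: its vertices are the clauses, and its edges are the literals. An additional vertex $z$ in a dominating set repairs two clauses at once, so the size of the gap is governed by edge covers of $R$.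

An \emph{edge cover} of a graph $R$ is a set of edges containing at least one edge at every vertex. We need Gallai's theorem, whose short proof we recall.

\begin{lemma}[Gallai's theorem]\label{lem:gallai}
If $R$ is a graph of order $r$ without isolated vertices, then the minimum size of an edge cover of $R$ is $r-\nu(R)$.
\end{lemma}

\begin{proof}
A maximum matching together with one edge at each of the $r-2\nu(R)$ uncovered vertices is an edge cover with at most $r-\nu(R)$ edges. Conversely, let $S$ be an edge cover. The graph $(V(R),S)$ has at least $r-|S|$ components, and each contains an edge. One edge from each component gives a matching, so $\nu(R)\ge r-|S|$.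
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
The graph $R$ has $3r/2$ edges. Subdivide every edge $e$ of $R$ by a new vertex $z_e$, take a piece $\Omega_e$ with root $y_e$, and add the edge $z_ey_e$. The resulting graph $G_R$ is connected and cubic, and its order is $r+\frac{3r}{2}(1+45)=70r$. Let $Z=\{z_e:e\in E(R)\}$.

\medskip
\noindent\emph{Edge domination.} The matching $\bigcup_e\bigl(M_{\Omega_e}\cup\{z_ey_e\}\bigr)$ has $14\cdot\frac{3r}{2}=21r$ edges, and its uncovered vertices form the set $V(R)\cup\bigcup_eI_{\Omega_e}$. This set is independent: in $G_R$ the vertices of $R$ have neighbors only in $Z$, each $I_{\Omega_e}$ is independent, and there are no edges between different pieces. So $\gamma_e(G_R)\le 21r$, and Lemma~\ref{lem:count} gives $\gamma_e(G_R)\ge 3\cdot70r/10=21r$.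

\medskip
\noindent\emph{Lower bound on $\gamma$.} Let $D$ be a dominating set of $G_R$. By Lemma~\ref{lem:piece}(b), the pieces contain at least $14\cdot\frac{3r}{2}=21r$ vertices of $D$. Let $S\subseteq E(R)$ consist of all edges $e$ with $z_e\in D$ and, for each $v\in D\cap V(R)$, one edge of $R$ at $v$. A vertex $v$ of $R$ is in $D$ or has a neighbor $z_e\in D$ with $e$ incident with $v$, so $S$ is an edge cover of $R$. By Lemma~\ref{lem:gallai}, $|D\cap(V(R)\cup Z)|\ge|S|\ge r-\nu(R)$, and therefore $|D|\ge 22r-\nu(R)$.

\medskip
\noindent\emph{Upper bound on $\gamma$.} Let $S$ be a minimum edge cover of $R$ and let $D=\bigcup_eD_{\Omega_e}\cup\{z_e:e\in S\}$, with $D_{\Omega_e}$ as in Lemma~\ref{lem:piece}(c). Then $D$ dominates every piece, it dominates each $z_e$ through $y_e\in D_{\Omega_e}$, and it dominates $V(R)$ because $S$ is an edge cover. Its size is $21r+r-\nu(R)$.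

\medskip
Hence $\gamma(G_R)=22r-\nu(R)$, and $\nu(R)\le r/2$ gives $\gamma(G_R)-\gamma_e(G_R)\ge r/2$. This is unbounded because there are connected cubic graphs of arbitrarily large order, for example two copies of a cycle with corresponding vertices joined.
\end{proof}

For $R=K_4$ we have $r=4$ and $\nu(R)=2$, and $G_R$ has order $280$, with $\gamma_e=84$ and $\gamma=86$.

\section{Large degree}\label{sec:large}

We return to the random transversal. A clause with $\delta$ literals on distinct variables is violated with probability $2^{-\delta}$, but the number of clauses grows with the order of the graph, so a union bound is of no use. The violations are local events, which suggests the Lov\'asz Local Lemma. In its usual form, two clauses count as dependent when they share a variable. A clause with $\delta$ literals may share a variable with $\delta\bigl((\Delta-2)+(\Delta-1)\bigr)$ others, and for $\delta=\Delta=7$ the condition corresponding to \eqref{eq:cond} would read $78\,\mathrm{e}\le 128$, which is false. However, a clause that contains the \emph{same} literal as a given clause does no harm: knowing that it is satisfied does not make the given clause more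 likely to fail. Only opposite literals are in conflict. The lopsided form of the Local Lemma, due to Erd\H{o}s and Spencer~\cite{ES}, allows us to count conflicts only. We use it in the following form and include the proof. For a set $J$ of indices we write $E_J=\bigcap_{j\in J}\overline{A_j}$ for the event that no $A_j$ with $j\in J$ occurs; $E_\emptyset$ is the sure event.

\begin{lemma}[Lopsided Local Lemma]\label{lem:lll}
Let $F$ be a graph of maximum degree at most $d$, where $d\ge 1$, and let $(A_i)_{i\in V(F)}$ be events. Suppose that
\begin{equation}\label{eq:lop}
\Pr(A_i\cap E_J)\le p\,\Pr(E_J)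
\end{equation}
for every $i\in V(F)$ and every $J\subseteq V(F)$ that contains neither $i$ nor a neighbor of $i$. If $\mathrm{e}\,p\,(d+1)\le 1$, then $\Pr(E_{V(F)})>0$.
\end{lemma}

\begin{proof}
Let $\theta=1/(d+1)$; then $\theta<1$ because $d\ge1$. From $(1-\theta)^{-d}=(1+1/d)^d\le\mathrm{e}$ we get $p\le\theta/\mathrm{e}\le\theta(1-\theta)^d$. We prove by induction on $|S|$ that every $S\subseteq V(F)$ satisfies
\[
\Pr(E_S)>0\qquad\text{and}\qquad \Pr(A_i\mid E_S)\le\theta\ \text{ for all } i\notin S .
\]
The case $S=V(F)$ is the lemma. For $S=\emptyset$ the claim follows from \eqref{eq:lop} with $J=\emptyset$ and $p\le\theta$. Let $S\neq\emptyset$. For any $j\in S$, induction gives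
\[
\Pr(E_S)=\bigl(1-\Pr(A_j\mid E_{S\setminus\{j\}})\bigr)\Pr(E_{S\setminus\{j\}})\ge(1-\theta)\Pr(E_{S\setminus\{j\}})>0 .
\]
Now let $i\notin S$, let $S_1=\{j_1,\dots,j_m\}$ be the set of neighbors of $i$ in $S$, so that $0\le m\le d$, and let $S_2=S\setminus S_1$. Removing $j_m,\dots,j_1$ from $S$ one at a time and applying the last inequality to $S$ and its subsets, we obtain $\Pr(E_S)\ge(1-\theta)^m\Pr(E_{S_2})$. By \eqref{eq:lop} with $J=S_2$,
\[
\Pr(A_i\mid E_S)=\frac{\Pr(A_i\cap E_S)}{\Pr(E_S)}\le\frac{\Pr(A_i\cap E_{S_2})}{(1-\theta)^m\Pr(E_{S_2})}\le\frac{p}{(1-\theta)^{d}}\le\theta .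
\]
This completes the induction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
The cases $\Delta\in\{1,2\}$ of the conjecture were proved in Section~\ref{sec:intro}. Let $G$ satisfy \eqref{eq:cond}, let $M$ be a maximal matching with $|M|=\gamma_e(G)$, and let $I=V(G)\setminus V(M)$. Let $T$ be a transversal of $M$ chosen uniformly at random from all $2^{|M|}$ transversals. We show that $T$ is a dominating set with positive probability; then $\gamma(G)\le|T|=|M|=\gamma_e(G)$.

\medskip
\noindent\emph{The events.} The set $T$ always dominates $V(M)$ and every vertex of $I$ that is adjacent to both ends of some edge of $M$. Let $I'$ be the set of the remaining vertices of $I$. A vertex $u\in I'$ has at least $\delta$ neighbors; they lie in $V(M)$ because $I$ is independent, and they lie on distinct edges of $M$. Fix a set $N'(u)$ of exactly $\delta$ neighbors of $u$, and let $A_u$ be the event $T\cap N'(u)=\emptyset$. If no $A_u$ occurs, then $T$ is a dominating set. (Using $\delta$ neighbors instead of all of them keeps the number of conflicts of $u$ small when $u$ has large degree.)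

\medskip
\noindent\emph{The conflict graph.} Let $F$ be the graph on $I'$ in which distinct vertices $u,j$ are adjacent if there is $g\in N'(u)$ with $\bar g\in N'(j)$. This relation is symmetric. A neighbor of $u$ in $F$ is adjacent in $G$ to $\bar g$ for some $g\in N'(u)$, and it is not $g$. Since $\bar g$ has at most $\Delta-1$ neighbors other than $g$, the maximum degree of $F$ is at most $d=\delta(\Delta-1)$, and $d\ge 1$ because $\delta\ge1$ and $\Delta\ge 2$.

\medskip
\noindent\emph{Condition \eqref{eq:lop} with $p=2^{-\delta}$.} Let $u\in I'$, and let $J\subseteq I'$ contain neither $u$ nor a neighbor of $u$ in $F$. Let $T_0$ be a transversal in $A_u\cap E_J$; thus $T_0$ contains $\bar g$ for every $g\in N'(u)$. For $X\subseteq N'(u)$ let $T_0^X$ be the transversal obtained from $T_0$ by replacing $\bar g$ with $g$ for all $g\in X$. We claim that $T_0^X\in E_J$. Let $j\in J$. Since $T_0\notin A_j$, there is $h\in T_0\cap N'(j)$. If $h\notin T_0^X$, then $h=\bar g$ for some $g\in N'(u)$, and as $j\ne u$ this makes $j$ a neighbor of $u$ in $F$, which is excluded. So $h\in T_0^X$ and $T_0^X\notin A_j$, which proves the claim.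

The pair $(T_0,X)$ can be recovered from $T=T_0^X$: we have $X=T\cap N'(u)$, and $T_0$ arises by undoing the replacements. Hence $E_J$ contains at least $2^\delta$ times as many transversals as $A_u\cap E_J$, that is, $\Pr(A_u\cap E_J)\le 2^{-\delta}\Pr(E_J)$.

\medskip
The condition $\mathrm{e}\,p\,(d+1)\le1$ is exactly \eqref{eq:cond}. By Lemma~\ref{lem:lll}, with positive probability no $A_u$ occurs, and the first assertion of the theorem follows.

\medskip
\noindent\emph{Regular graphs.} For $\delta=\Delta$, condition \eqref{eq:cond} reads $\mathrm{e}\,\phi(\Delta)\le 1$ with $\phi(\Delta)=(\Delta^2-\Delta+1)/2^\Delta$. For $\Delta=7$ it holds because $43\,\mathrm{e}<43\cdot 2.72<117<128$. The inequality $\phi(\Delta+1)<\phi(\Delta)$ is equivalent to $\Delta^2+\Delta+1<2(\Delta^2-\Delta+1)$, that is, to $\Delta^2-3\Delta+1>0$, which is true for $\Delta\ge 3$. So \eqref{eq:cond} holds for all $\Delta\ge 7$.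
\end{proof}

\begin{remark}
Since $\Delta\ge\delta$, condition \eqref{eq:cond} implies $\mathrm{e}\,(\delta^2-\delta+1)\le 2^\delta$. For $\delta=1,\dots,6$ the left side is $\mathrm{e}$ times $1,3,7,13,21,31$, and it exceeds $2,4,8,16,32,64$, respectively. So \eqref{eq:cond} applies only to graphs of minimum degree at least $7$, and the argument gives no information on regular graphs of degree $4$, $5$ or $6$. In return it needs little regularity: \eqref{eq:cond} is the bound $\Delta\le 1+(2^\delta/\mathrm{e}-1)/\delta$, which allows the maximum degree to be exponential in the minimum degree.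
\end{remark}

\begin{thebibliography}{9}

\bibitem{BFHMR}
Julien Baste, Maximilian F\"urst, Michael A. Henning, Elena Mohr and Dieter Rautenbach,
\emph{Domination versus edge domination},
arXiv:1906.10420 (2019).

\bibitem{ES}
Erd\H{o}s and Spencer, 1991.

\end{thebibliography}
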